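\title{A common periodic class for skewed $\mathbb{R}$-covered Anosov flows}

\begin{abstract}
We show that for any finite collection of skewed-$\mathbb{R}$-covered Anosov flows on a closed $3$-manifold $M$ there is a nontrivial $\gamma\in\pi_1(M)$ such that both $\gamma$ and $\gamma^{-1}$ are represented by periodic orbits of every one of the flows. The periodic orbits obtained in this way are dense in $M$ for each flow. Each flow gives an action of a finite-index subgroup of $\pi_1(M)$ on a line, commuting with a translation, and an element represents a periodic orbit exactly when it has a fixed point on the line. We find elements that contract all the quotient circles at once and build from them a commutator with a fixed point on every line. We also show that the statement fails for $\mathbb{R}$-covered flows, and that a subgroup all of whose nontrivial elements represent periodic orbits of one skewed flow is cyclic.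
\end{abstract}

\section{Introduction}

Let $M$ be a closed connected $3$-manifold and $G=\pi_1(M)$. A closed orbit of a flow on $M$ is a loop, so it determines a conjugacy class in $G$. The conjugacy classes depend on $M$ alone, so the collections of classes that come from different flows on the same manifold can be compared, and the first thing to ask is whether they meet. We answer this for a class of Anosov flows.

A flow $\phi_t\colon M\to M$ is \emph{Anosov} if it is generated by a non-vanishing $C^1$ vector field $X$ and there is a continuous $D\phi_t$-invariant splitting $TM=E^s\oplus\mathbb{R}X\oplus E^u$, with $E^s$ uniformly contracted and $E^u$ uniformly expanded by $D\phi_t$ as $t\to+\infty$. The flow preserves two foliations by surfaces, the weak stable and weak unstable foliations, tangent to $E^s\oplus\mathbb{R}X$ and $E^u\oplus\mathbb{R}X$. Lift the flow and the foliations to the universal cover $\widetilde M$. The \emph{orbit space} $\mathcal{O}$ of the lifted flow is homeomorphic to $\mathbb{R}^2$, and the lifted foliations induce on it two transverse foliations by lines, called stable and unstable. The flow is \emph{$\mathbb{R}$-covered} if the leaf space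 of the lifted weak stable foliation is homeomorphic to $\mathbb{R}$. It is \emph{skewed-$\mathbb{R}$-covered}, or \emph{skewed} for short, if there is a homeomorphism from $\mathcal{O}$ onto the strip
\[
\Omega=\{(x,y)\in\mathbb{R}^2:|x-y|<1\}
\]
that takes the stable foliation to the foliation by horizontal segments and the unstable foliation to the foliation by vertical segments. A skewed flow is $\mathbb{R}$-covered: its stable leaves are indexed by the coordinate $y$.

An element $\gamma\in G$ \emph{represents a periodic orbit} of a flow if the free homotopy class of loops given by the conjugacy class of $\gamma$ contains a closed orbit of the flow, traversed in the direction of the flow, possibly several times. Thus $\gamma$ may be a proper power, and $\gamma$ and $\gamma^{-1}$ are distinguished. The following question comes from \cite{Potrie}.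

\medskip
\noindent\textbf{Question.} \emph{Let $\phi^1,\dots,\phi^k$, $k\ge2$, be skewed-$\mathbb{R}$-covered Anosov flows on a closed $3$-manifold $M$. Is there $\gamma\in\pi_1(M)$ that represents a periodic orbit of each $\phi^i$?}
\medskip

The simplest test is a flow $\phi_t$ together with its reversal $\phi_{-t}$, which is again Anosov, with $E^s$ and $E^u$ exchanged. An element $\gamma$ represents periodic orbits of both exactly when $\gamma$ and $\gamma^{-1}$ both represent periodic orbits of $\phi_t$. This is impossible if some homomorphism $G\to\mathbb{Z}$ is positive on every closed orbit of $\phi_t$, as happens for suspension flows. On the other hand, the reversal of a skewed flow is skewed, because the reflection $(x,y)\mapsto(y,x)$ preserves $\Omega$ and exchanges horizontal and vertical segments. So a positive answer forces every skewed flow to have periodic orbits in two mutually inverse classes. We shall see that the shape of the strip produces such pairs (Proposition~\ref{prop:dictionary}), so this homological obstruction is absent and a positive answer is a reasonable guess. What is not clear in advance is how to relate $k$ flows that share nothing but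 the manifold.

\begin{theorem}\label{thm:A}
Let $M$ be a closed connected $3$-manifold, $G=\pi_1(M)$, and let $\phi^1,\dots,\phi^k$ $(k\ge1)$ be skewed-$\mathbb{R}$-covered Anosov flows on $M$. There is $\gamma\neq1$ in $G$ such that both $\gamma$ and $\gamma^{-1}$ represent periodic orbits of every $\phi^i$. Moreover $\gamma$ can be taken to be a commutator of two elements of a subgroup of index at most $2^k$.
\end{theorem}

The answer to the question is therefore yes. The common classes are not rare.

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, for each $i$ the union of the closed orbits of $\phi^i$ which, traversed some number of times, represent an element $\gamma$ as in Theorem~\ref{thm:A} is dense in $M$.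
\end{theorem}

They do not, however, fill out a noncyclic subgroup, and the skewed structure cannot be dropped.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $H\le G$ is a subgroup all of whose nontrivial elements represent periodic orbits of a single skewed-$\mathbb{R}$-covered Anosov flow, then $H$ is cyclic.
\item[(2)] In Theorem~\ref{thm:A}, ``skewed-$\mathbb{R}$-covered'' cannot be replaced by ``$\mathbb{R}$-covered'': if $\phi_t$ is the suspension of an Anosov diffeomorphism of $T^2$, no $\gamma$ represents periodic orbits of both $\phi_t$ and $\phi_{-t}$.
\end{enumerate}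
\end{theorem}

The proof of Theorem~\ref{thm:A} has three steps. Section~\ref{sec:line} translates the problem into one-dimensional dynamics: a finite-index subgroup $G_0$ acts on $k$ lines $\Lambda_i$, commuting with the translation $T(y)=y+2$, and we need a nontrivial element with a fixed point on every line. Fixed points on the circles $S_i=\Lambda_i/\langle T\rangle$ are not enough, since an element may fix a point of $S_i$ while moving its lifts by a power of $T$. Section~\ref{sec:comm} removes this ambiguity by passing to commutators and gives a condition, visible on the circle, under which a commutator has a fixed point on the line. Section~\ref{sec:contr} produces elements that contract all the circles simultaneously, and Section~\ref{sec:proofA} uses them to meet the condition on all circles at once. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:density} and~\ref{sec:limits}.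

\section{Standard facts}\label{sec:facts}

Fix a Riemannian metric on $M$, lift it to $\widetilde M$, and let $d$ be the distance on $\widetilde M$. The group $G$ acts on $\widetilde M$ by deck transformations, which are isometries commuting with each lifted flow; the projection to $M$ of any path from $p$ to $\gamma p$ is a loop in the free homotopy class of $\gamma$. When a single flow is considered we drop the index $i$ and write $\phi_t$ for the lifted flow as well. Since $M$ is compact, sufficiently short loops in $M$ are contractible, so there is $\epsilon_0>0$ with
\begin{equation}\label{eq:eps}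
d(hp,p)\ge\epsilon_0\qquad\text{for all }p\in\widetilde M,\ h\in G\setminus\{1\}.
\end{equation}
We use the following facts.

\begin{itemize}
\item[(F1)] The lifted flow is free ($\phi_tp=p$ implies $t=0$), and $\widetilde M\to\mathcal{O}\cong\mathbb{R}^2$ is a trivial $\mathbb{R}$-bundle. So $\widetilde M\cong\mathbb{R}^3$ and $M$ is aspherical \cite{Fenley,Barbot}.
\item[(F2)] (Stable manifold theorem.) There are \emph{strong} foliations $W^{ss}$, $W^{uu}$ of $\widetilde M$ by $C^1$ lines, invariant under $G$ and under the flow. The leaves are complete for the leafwise distances $d_{ss}$, $d_{uu}$, and they vary continuously: for each $R>0$, the arc of leafwise radius $R$ centered at $p$, parametrized by arc length, depends continuously on $p$. There are $C\ge1$ and $\lambda\in(0,1)$ such that for all $t\ge0$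
\[
d_{ss}(\phi_tp,\phi_tq)\le C\lambda^t d_{ss}(p,q),\qquad d_{uu}(\phi_{-t}p,\phi_{-t}q')\le C\lambda^t d_{uu}(p,q')
\]
whenever $q\in W^{ss}(p)$ and $q'\in W^{uu}(p)$. The weak stable and weak unstable leaves of $p$ are $\bigcup_t\phi_tW^{ss}(p)$ and $\bigcup_t\phi_tW^{uu}(p)$.
\item[(F3)] An Anosov flow on a closed manifold has a periodic orbit (by recurrence and the Anosov closing lemma).
\item[(F4)] (B.~H.~Neumann \cite{Neumann}.) A group is not a finite union of left cosets of subgroups of infinite index.
\item[(F5)] The cohomological dimension $\operatorname{cd}\Gamma$ of a group $\Gamma$ is the supremum of the degrees in which $\Gamma$ has nonzero cohomology with some coefficient module. It is $0$ for the trivial group, $1$ for $\mathbb{Z}$, infinite for a nontrivial finite group, and does not increase on passing to subgroups. If $N$ is normal in $\Gamma$, then $\operatorname{cd}\Gamma\le\operatorname{cd}N+\operatorname{cd}(\Gamma/N)$. The fundamental group of a closed aspherical $3$-manifold has cohomological dimension $3$.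
\end{itemize}

By (F1) and (F5), $G$ is torsion-free. Two elementary consequences will be used repeatedly.

\begin{lemma}\label{lem:rep}
An element $\gamma\in G$ represents a periodic orbit of the flow if and only if $\gamma p=\phi_sp$ for some $p\in\widetilde M$ and some $s>0$. In that case the periodic orbit can be taken to be the projection of the orbit of $p$.
\end{lemma}

\begin{proof}
If $\gamma p=\phi_sp$ with $s>0$, the orbit segment from $p$ to $\phi_sp$ projects to a loop in the class of $\gamma$, and this loop is a closed orbit traversed a positive number of times. Conversely, lift a closed orbit in the class of $\gamma$, traversed for a total time $s>0$, to an orbit segment from $p'$ to $\phi_sp'$. Then $\phi_sp'=g\gamma g^{-1}p'$ for some $g\in G$, and $p=g^{-1}p'$ satisfies $\gamma p=\phi_sp$.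
\end{proof}

\begin{lemma}\label{lem:section}
If $\phi_tW^{ss}(p)=W^{ss}(p)$ or $\phi_tW^{uu}(p)=W^{uu}(p)$, then $t=0$. Hence a strong leaf meets each orbit of its weak leaf exactly once.
\end{lemma}

\begin{proof}
Suppose $\phi_t$ preserves $W^{ss}(p)$ and $t\ne0$. Then so does $\phi_{n|t|}$ for all $n$, and when $C\lambda^{n|t|}<1$ this map is a contraction of a complete metric space. Its fixed point contradicts (F1). For $W^{uu}$ use $\phi_{-n|t|}$. A strong leaf meets each orbit of its weak leaf by the last sentence of (F2). If it contains both $q$ and $\phi_tq$, then $\phi_t$ maps it to the strong leaf through $\phi_tq$, which is itself, so $t=0$.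
\end{proof}

\section{The action on the stable leaf space}\label{sec:line}

Fix one skewed flow and identify $\mathcal{O}$ with $\Omega$. The stable leaf space is the $y$-axis, which we denote by $\Lambda=\mathbb{R}$. An element $g\in G$ acts on $\Omega$ preserving both foliations, so it has the form $(x,y)\mapsto(\bar g(x),g(y))$ for two bijections $\bar g$, $g$ of $\mathbb{R}$. They are continuous, being the coordinates of $c\mapsto g\cdot(c,c)$, and so are their inverses. The second one is the action of $g$ on $\Lambda$. The shape of the strip ties the two together. Let $T(y)=y+2$.

\begin{lemma}\label{lem:T}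
If $g\in G$ acts on $\Lambda$ by an increasing map, then this map commutes with $T$, and
\begin{equation}\label{eq:action}
g\cdot(x,y)=\bigl(g(x+1)-1,\;g(y)\bigr)\qquad\text{for all }(x,y)\in\Omega.
\end{equation}
In particular $g$ fixes the orbit $(x,y)$ if and only if it fixes the two points $y$ and $x+1$ of $\Lambda$.
\end{lemma}

\begin{proof}
The horizontal segment at height $c$ goes onto the one at height $g(c)$, so $\bar g$ maps $(c-1,c+1)$ onto $(g(c)-1,g(c)+1)$. If $\bar g$ is decreasing, then $\bar g(c+1)=g(c)-1$ for all $c$, so $g$ is decreasing on $\Lambda$. Under our hypothesis $\bar g$ is therefore increasing, and comparing endpoints gives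
\[
\bar g(c-1)=g(c)-1,\qquad \bar g(c+1)=g(c)+1\qquad\text{for all }c.
\]
The first identity with $c=x+1$ is \eqref{eq:action}. The first identity at $c+2$ and the second at $c$ give $g(c+2)-1=\bar g(c+1)=g(c)+1$, that is, $gT=Tg$.
\end{proof}

For each of the flows $\phi^1,\dots,\phi^k$, the elements of $G$ that are increasing on the leaf space $\Lambda_i$ form the kernel of a homomorphism $G\to\{\pm1\}$. Let $G_0$ be the intersection of these $k$ kernels. It is normal, has index at most $2^k$, and contains $g^2$ for every $g\in G$. By Lemma~\ref{lem:T}, $G_0$ acts on each $\Lambda_i=\mathbb{R}$ by increasing homeomorphisms commuting with $T$, hence on the circle $S_i=\mathbb{R}/2\mathbb{Z}$. We give $S_i$ the metric of total length $2$, write $|N|$ for the length of an arc $N$, and $B(z,\varepsilon)$ for the open arc of radius $\varepsilon$ about $z$. In the rest of this section $i$ is fixed and dropped.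

\begin{example}\label{ex:geodesic}
The following model is not used in the proofs. Let $M=T^1\Sigma$ be the unit tangent bundle of a closed orientable hyperbolic surface, with the geodesic flow. Orbits in $T^1\mathbb{H}^2$ are oriented geodesics, that is, pairs $(\xi^-,\xi^+)$ of distinct points of the circle at infinity, which we identify with $\mathbb{R}/2\mathbb{Z}$. Weak stable leaves are given by fixing $\xi^+$ and weak unstable leaves by fixing $\xi^-$. The space of pairs is an annulus, and $\mathcal{O}$ is its universal cover $\{(a,b):a<b<a+2\}$, where $a$ lifts $\xi^-$ and $b$ lifts $\xi^+$. The coordinates $x=a+1$, $y=b$ identify $\mathcal{O}$ with $\Omega$. So the flow is skewed, $S$ is the circle at infinity, the points $y$ and $x+1$ of Lemma~\ref{lem:T} are lifts of the forward and backward endpoints of the geodesic $(x,y)$, and the fiber of $T^1\Sigma\to\Sigma$, suitably oriented, is an element $\tau\in G$ acting on $\Lambda$ as $T$.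
\end{example}

An element that represents a periodic orbit fixes an orbit of $\mathcal{O}$, hence a point of $\Lambda$. The converse begins with the fact that an element fixing a whole leaf fixes an orbit in it.

\begin{lemma}\label{lem:stab}
The stabilizer $H$ in $G$ of a lifted weak stable leaf is trivial or infinite cyclic. Each $h\in H\setminus\{1\}$ fixes an orbit in this leaf.
\end{lemma}

\begin{proof}
Fix $p$ in the leaf and put $W=W^{ss}(p)$. For $h\in H$ the point $hp$ lies in $\phi_sW$ for some $s$, so $hW=\phi_sW$. By Lemma~\ref{lem:section}, $s=s(h)$ is unique. Since $G$ commutes with the flow, $hh'W=\phi_{s(h')}hW=\phi_{s(h)+s(h')}W$, so $s\colon H\to\mathbb{R}$ is a homomorphism.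

Let $h\neq1$ and $s=s(h)$. If $s=0$, then $hp\in W$, so $d(h\phi_tp,\phi_tp)=d(\phi_thp,\phi_tp)\to0$ as $t\to+\infty$, contradicting \eqref{eq:eps}. So $s\neq0$, and the homomorphism is injective. The map $\psi=\phi_{-s}h$ preserves $W$, and $\psi^n=\phi_{-ns}h^n$, where $h^n$ is an isometry between strong leaves. Choose an integer $n$ with $-ns>0$ and $C\lambda^{-ns}<1$. Then $\psi^n$ is a contraction of $W$ and has a unique fixed point $q$. Since $\psi$ commutes with $\psi^n$, the point $\psi(q)$ is also fixed by $\psi^n$, so $\psi(q)=q$, that is, $hq=\phi_sq$. This is the fixed orbit. Finally $\epsilon_0\le d(hq,q)\le|s|\sup|X|$, so $s(H)$ is a discrete subgroup of $\mathbb{R}$, and $H\cong s(H)$ is trivial or infinite cyclic.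
\end{proof}

A homeomorphism $f$ of a circle $S$ has \emph{north--south dynamics} with attractor $\alpha$ and repeller $\rho\neq\alpha$ if these are its only fixed points and $f^n\to\alpha$ uniformly on compact subsets of $S\setminus\{\rho\}$. The attractor is determined by $f$: it is $\lim f^n(z)$ for any $z$ that is not fixed. The inverse $f^{-1}$ has north--south dynamics with attractor $\rho$ and repeller $\alpha$: if $K\subset S\setminus\{\alpha\}$ is compact and $U\ni\rho$ is open, then $f^n(S\setminus U)\subset S\setminus K$ for large $n$, so $f^{-n}(K)\subset U$.

\begin{proposition}\label{prop:dictionary}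
For $\gamma\in G_0\setminus\{1\}$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\gamma$ represents a periodic orbit of the flow;
\item[(b)] $\gamma$ fixes a point of $\Lambda$;
\item[(c)] both $\gamma$ and $\gamma^{-1}$ represent periodic orbits of the flow.
\end{enumerate}
When they hold, $\gamma$ has north--south dynamics on $S$ and fixes every lift to $\Lambda$ of its attractor and repeller. If $\gamma$ fixes the orbit $(x_0,y_0)$ and $\gamma p=\phi_sp$ for $p$ on it, then $s\ne0$; the attractor is $y_0$ and the repeller is $x_0+1$ modulo $2$ if $s>0$, and the other way around if $s<0$.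
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw[dashed] (-1.5,-0.5)--(1.5,2.5);
\draw[dashed] (-0.3,-1.3)--(2.5,1.5);
\draw (0,-1)--(0,1);
\draw (-0.7,0.3)--(1.3,0.3);
\draw (1.3,0.3)--(1.3,2.3);
\draw (0,1)--(2,1);
\fill (0,0.3) circle (1.4pt) node[below right]{$o$};
\fill (1.3,1) circle (1.4pt) node[above right]{$o'$};
\draw (-2.2,-1.3)--(-2.2,2.5) node[above]{$\Lambda$};
\draw[dotted] (-2.2,-1) node[left]{$x_0-1$} --(0,-1);
\draw[dotted] (-2.2,0.3) node[left]{$y_0$} --(-0.7,0.3);
\draw[dotted] (-2.2,1) node[left]{$x_0+1$} --(0,1);
\draw[dotted] (-2.2,2.3) node[left]{$y_0+2$} --(1.3,2.3);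
\draw[->,thick] (-2.2,-0.6)--(-2.2,-0.2);
\draw[->,thick] (-2.2,0.85)--(-2.2,0.5);
\draw[->,thick] (-2.2,1.4)--(-2.2,1.8);
\end{tikzpicture}
\caption{The strip $|x-y|<1$, an orbit $o=(x_0,y_0)$ fixed by $\gamma$, the second fixed orbit $o'=(y_0+1,x_0+1)$, and their stable (horizontal) and unstable (vertical) leaves. The arrows show the action of $\gamma$ on the stable leaf space $\Lambda$ when $\gamma$ translates $o$ in the direction of the flow: $y_0$ attracts and $x_0+1$ repels, so $\gamma$ translates $o'$ against the flow.}
\label{fig:strip}
\end{figure}

\begin{proof}
Statement (c) contains (a), and (a) implies (b) by Lemma~\ref{lem:rep}. Assume (b). By Lemma~\ref{lem:stab}, $\gamma$ fixes some orbit. Let $o=(x_0,y_0)$ be any fixed orbit, with $\gamma p=\phi_sp$ for $p$ on it. Here $s\neq0$ because $\gamma$ acts freely on $\widetilde M$.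

\emph{Dynamics on $S$.} Suppose first that $s>0$. The unstable leaf of $o$ is $\{x_0\}\times(x_0-1,x_0+1)$, and each orbit in it passes through some $q\in W^{uu}(p)$. The point $\phi_{-ns}\gamma^nq$ lies on the $\gamma^n$-image of that orbit. Since $\phi_{-ns}\gamma^np=p$ and $\gamma^n$ is an isometry,
\[
d_{uu}(\phi_{-ns}\gamma^nq,\,p)\le C\lambda^{ns}d_{uu}(q,p)\longrightarrow0 .
\]
So the images of the orbit converge to $o$, which in coordinates says that $\gamma^n(y)\to y_0$ for every $y\in(x_0-1,x_0+1)$. By Lemma~\ref{lem:T}, $\gamma$ fixes $y_0$, $x_0+1$ and all their translates by powers of $T$. In particular it preserves the interval $(x_0-1,x_0+1)$, which projects bijectively onto $S\setminus\{x_0+1\}$ and in which $y_0$ is the only fixed point. A compact subset of $S\setminus\{x_0+1\}$ lifts into some $[a,b]\subset(x_0-1,x_0+1)$, and both ends of $\gamma^n[a,b]=[\gamma^n(a),\gamma^n(b)]$ tend to $y_0$, so the convergence is uniform. This proves the last two sentences of the proposition for $s>0$. If $s<0$, apply this to $\gamma^{-1}$, which satisfies $\gamma^{-1}p=\phi_{-s}p$, and exchange attractor and repeller.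

\emph{The second orbit.} The point $o'=(y_0+1,x_0+1)$ lies in $\Omega$, and $\gamma$ fixes it by Lemma~\ref{lem:T}, since $\gamma$ fixes $x_0+1$ and $y_0+2$ (Figure~\ref{fig:strip}). Write $\gamma p'=\phi_{s'}p'$ for $p'$ on $o'$. By the rule just proved, applied to $o'$, the attractor of $\gamma$ is $x_0+1$ if $s'>0$ and $y_0+2\equiv y_0$ if $s'<0$. Comparing with the rule for $o$, we see that $s$ and $s'$ have opposite signs. So $\gamma$ translates one of $o,o'$ forward and $\gamma^{-1}$ translates the other forward, and Lemma~\ref{lem:rep} gives (c).
\end{proof}

In Example~\ref{ex:geodesic}, $o'$ is the geodesic $o$ with the opposite orientation. The example also shows that (b) cannot be weakened to a fixed point on $S$. If $\gamma$ satisfies (b), it preserves each interval between consecutive points of a fixed set $z+2\mathbb{Z}$, so $|\gamma(y)-y|<2$ for all $y$. Then $\gamma\tau^n$, $n\neq0$, acts on $S$ exactly as $\gamma$ does, but moves $y$ to $\gamma(y)+2n\neq y$, and represents no periodic orbit.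

The last facts we need about a single flow say that the action on $S$ is rich enough. This is where the compactness and the dimension of $M$ enter through the group.

\begin{lemma}\label{lem:infinite}
Every $G_0$-orbit in $S$ is infinite; equivalently, the stabilizer in $G_0$ of every point of $S$ has infinite index. Some $\delta\in G_0\setminus\{1\}$ has a fixed point in $\Lambda$.
\end{lemma}

\begin{proof}
Suppose the class of $y\in\Lambda$ in $S$ has a stabilizer $G_1$ of finite index. For $g\in G_1$ write $g(y)=y+2n(g)$. Since $G_1$ commutes with $T$, the map $n\colon G_1\to\mathbb{Z}$ is a homomorphism. Its kernel stabilizes the leaf $y$, so it is trivial or infinite cyclic by Lemma~\ref{lem:stab}, and its image is trivial or infinite cyclic. By (F5), $\operatorname{cd}G_1\le2$. But $G_1$ is the fundamental group of a finite cover of $M$, a closed aspherical $3$-manifold, so $\operatorname{cd}G_1=3$.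

By (F3) and Lemma~\ref{lem:rep} there are $\delta_0\in G$, $p\in\widetilde M$ and $t_0>0$ with $\delta_0p=\phi_{t_0}p$. Then $\delta=\delta_0^2$ lies in $G_0$, fixes the stable leaf of $p$, and is nontrivial because $\delta p=\phi_{2t_0}p\ne p$.
\end{proof}

For $k=1$ the element $\delta$ already gives the first assertion of Theorem~\ref{thm:A}. In general, Proposition~\ref{prop:dictionary} reduces that assertion to finding $\gamma\in G_0\setminus\{1\}$ with a fixed point in each of $\Lambda_1,\dots,\Lambda_k$.

\section{Commutators of lifts}\label{sec:comm}

Suppose we have an element of $G_0$ with fixed points on all the circles $S_i$. On $\Lambda_i$ it moves the lifts of these points by some $T^{n_i}$, and we have no control over the integers $n_i$ and no element of $G_0$ with which to correct them all. A commutator does not have this defect. If $f,f'$ are homeomorphisms of $\mathbb{R}$ commuting with $T$, then $ff'f^{-1}f'^{-1}$ does not change when $f$ or $f'$ is composed with a power of $T$. So the action of a commutator on the line is determined by the actions of its two entries on the circle, and we may look for a condition on the circle that forces a fixed point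 on the line.

Some condition is needed. Let $\mathrm{SL}_2(\mathbb{R})$ act on the circle $\mathbb{R}\cup\{\infty\}$ by M\"obius maps. The matrices $\left(\begin{smallmatrix}2&0\\0&1/2\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&1\\1&2\end{smallmatrix}\right)$ have two fixed points each, namely $0,\infty$ and the roots of $z^2+z-1$, and these pairs are linked. Their commutator has trace $4-(4+\tfrac14)=-\tfrac14$, so it has no real eigenvector and no fixed point even on the circle. For two maps with north--south dynamics the outcome thus depends on the cyclic order of four points, and we would have to control this order on $k$ unrelated circles. The condition we use involves only one arc per map, and two disjoint arcs have only one configuration.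

\begin{example}\label{ex:involutions}
On the circle $S=\mathbb{R}\cup\{\infty\}$, identified with $\mathbb{R}/2\mathbb{Z}$, let
\[
u(z)=2-\frac1{z-2},\qquad v(z)=-2-\frac1{z+2},\qquad A=[1,3],\qquad B=[-3,-1].
\]
The map $u$ is an involution exchanging $\{|z-2|>1\}=S\setminus A$ with the interior of $A$, and $v$ does the same for $B$. Neither has a fixed point, since $u(z)=z$ means $(z-2)^2=-1$, and likewise for $v$. So there are lifts $f_u,f_v$ to the line with $y<f_u(y)<y+2$ and $y<f_v(y)<y+2$ for all $y$. The map $f_u^2$ lifts the identity and moves points by an amount in $(0,4)$, so $f_u^2=T$, and in the same way $f_v^2=T$. Therefore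
\[
w=f_uf_vf_u^{-1}f_v^{-1}=T^{-2}(f_uf_v)^2=(T^{-1}f_uf_v)^2 .
\]
Now $uv(z)=\frac{9z+20}{4z+9}$ fixes $\sqrt5\in A$ and $-\sqrt5\in B$, and its derivative $(4z+9)^{-2}$ is less than $1$ at $\sqrt5$ and greater than $1$ at $-\sqrt5$. A lift of either fixed point is moved by $f_uf_v$ by an even integer in $(0,4)$, hence by $2$, so it is fixed by $T^{-1}f_uf_v$ and by $w$. No lift of $u$ or of $v$ has a fixed point, yet the commutator of the lifts has an attracting fixed point over $A$ and a repelling one over $B$.
\end{example}

The only property of $u$ that matters is that it throws the complement of $A$ off itself. Then a suitable lift sends a point outside the lifts of $A$ forward into the next lift, its inverse sends the point backward into the previous lift, and in a commutator these moves almost cancel.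

\begin{lemma}\label{lem:comm}
Let $f_u,f_v$ be increasing homeomorphisms of $\mathbb{R}$ commuting with $T$, inducing $u,v$ on $S=\mathbb{R}/2\mathbb{Z}$. Let $A,B\subset S$ be disjoint closed arcs, not reduced to points, with
\[
u(S\setminus A)\cap(S\setminus A)=\emptyset,\qquad v(S\setminus B)\cap(S\setminus B)=\emptyset .
\]
Let $U_n=T^nU_0$ and $V_n=T^nV_0$ be the lifts of $A$ and $B$, labeled so that $U_0<V_0<U_1<V_1<\cdots$, and let $w=f_uf_vf_u^{-1}f_v^{-1}$. Then
\begin{enumerate}
\item[(a)] if $U_0<x<V_0$, then $w(x)\in U_0$, so $w(x)<x$;
\item[(b)] if $V_0<x<U_1$, then $w(x)\in U_1$, so $w(x)>x$;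
\item[(c)] $w\neq\mathrm{id}$, and $w$ has a fixed point in every $U_n$ and in every $V_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $J_n$ be the open interval between $U_n$ and $U_{n+1}$, and $K_n$ the one between $V_n$ and $V_{n+1}$, so that $V_n\subset J_n$ and $U_{n+1}\subset K_n$. The interval $f_u(J_0)$ is connected and projects into $u(S\setminus A)\subset A$, so it lies in one of the $U_n$. Composing $f_u$ with a power of $T$, which does not change $w$, we may assume $f_u(J_0)\subset U_1$, and then $f_u(J_n)\subset U_{n+1}$ for all $n$. The endpoints of $U_1$ are $\sup J_0$ and $\inf J_1$. By continuity their images lie in the closed intervals $U_1$ and $U_2$, so $f_u(U_1)\supset J_1$, that is, $f_u^{-1}(J_1)\subset U_1$. Applying powers of $T$, and normalizing $f_v$ by the same argument with $V_n,K_n$ in place of $U_n,J_n$, we get for all $n$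
\[
f_u(J_n)\subset U_{n+1},\qquad f_u^{-1}(J_n)\subset U_n,\qquad f_v(K_n)\subset V_{n+1},\qquad f_v^{-1}(K_n)\subset V_n .
\]
If $U_0<x<V_0$, then $x\in K_{-1}$, and we follow it through the four maps:
\[
K_{-1}\xrightarrow{\,f_v^{-1}\,}V_{-1}\subset J_{-1}\xrightarrow{\,f_u^{-1}\,}U_{-1}\subset K_{-2}\xrightarrow{\,f_v\,}V_{-1}\subset J_{-1}\xrightarrow{\,f_u\,}U_0 .
\]
If $V_0<x<U_1$, then $x\in K_0$, and
\[
K_0\xrightarrow{\,f_v^{-1}\,}V_0\subset J_0\xrightarrow{\,f_u^{-1}\,}U_0\subset K_{-1}\xrightarrow{\,f_v\,}V_0\subset J_0\xrightarrow{\,f_u\,}U_1 .
\]
This proves (a) and (b). Since $A$ and $B$ are disjoint and closed, we can pick $x_l$ and $x_r$ with $U_0<x_l<V_0<x_r<U_1<Tx_l<V_1$. Then $w(x_l)<x_l$, so $w\ne\mathrm{id}$; also $w(x_r)>x_r$ and $w(Tx_l)<Tx_l$. By the intermediate value theorem $w$ has a fixed point in $(x_l,x_r)$ and one in $(x_r,Tx_l)$. By (a), (b) and commutation with $T$, no fixed point lies in a gap between the intervals $U_n,V_n$, so the two points lie in $V_0$ and $U_1$. Their $T$-translates give (c).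
\end{proof}

Disjointness of $A$ and $B$ is needed: with $f_v=f_u$ and $B=A$ the other hypotheses hold and $w=\mathrm{id}$.

To apply the lemma on every circle we need elements $u,v\in G_0$ that throw the complements of disjoint arcs off themselves on each $S_i$. If $u$ does this for small arcs $A_i$, a conjugate $v=huh^{-1}$ does it for the arcs $hA_i$. To obtain $u$, start from an element $c$ that moves a small arc $R_i$ off itself and conjugate it by an element $g$ that stretches $R_i$ over most of $S_i$. So we need elements $g$ with strong contraction and expansion on all circles at once.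

\section{Simultaneous contraction}\label{sec:contr}

A sequence $(g_n)$ in $G_0$ is \emph{contracting on $S_i$} if there are points $a_i,r_i\in S_i$, possibly equal, such that $g_n\to a_i$ uniformly on compact subsets of $S_i\setminus\{r_i\}$. Subsequences of a contracting sequence are contracting with the same points. By Lemma~\ref{lem:infinite} and Proposition~\ref{prop:dictionary}, for each $i$ there is $\delta_i\in G_0$ with north--south dynamics on $S_i$, and $(\delta_i^n)_n$ is contracting on $S_i$. We know nothing about $\delta_i$ on the other circles.

Given $(g_m)$ contracting on one circle and $(\delta^n)$ on a second, it is natural to try products $g_m\delta^n$. On the first circle this works if $m$ is chosen after $n$: the arc that $g_m$ expands is then so short that its preimage under $\delta^n$ is still short. On the second circle $\delta^n$ squeezes almost everything into a fixed arc around its attractor, but $g_m$ may expand that arc again. The remedy is that a homeomorphism of a circle of finite length cannot expand many disjoint arcs; we insert an element $u$ that moves the attractor into an arc that infinitely many $g_m$ keep short.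

\begin{proposition}\label{prop:contract}
There is a sequence in $G_0$ that is contracting on all of $S_1,\dots,S_k$.
\end{proposition}

\begin{proof}
We show by induction on $j$ that some sequence is contracting on $S_1,\dots,S_j$. For $j=1$ take $(\delta_1^n)$. Let $(g_m)$ be contracting on $S_1,\dots,S_j$ with points $a_i,r_i$, where $j<k$. Put $S'=S_{j+1}$ and $\delta=\delta_{j+1}$, with attractor $a'$ and repeller $r'$ on $S'$. Fix $\varepsilon\in(0,\frac12)$ and make the following choices in order.

\emph{The element $u$ and the arc $N$.} Let $L>2/\varepsilon$ be an integer. By Lemma~\ref{lem:infinite} there are $u_1,\dots,u_L\in G_0$ such that the points $u_ta'\in S'$ are distinct. Take pairwise disjoint closed arcs $N_t$ with $u_ta'$ in the interior of $N_t$. For each $m$ the arcs $g_mN_1,\dots,g_mN_L$ are disjoint in a circle of length $2$, so one of them has length at most $2/L<\varepsilon$. Hence there is an index $t$ with $|g_mN_t|<\varepsilon$ for all $m$ in an infinite set $I$. Put $u=u_t$ and $N=N_t$.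

\emph{The exponent $n$.} Since $u^{-1}N$ is a neighborhood of $a'$, there is $n$ with $\delta^n(S'\setminus B(r',\varepsilon))\subset u^{-1}N$. Put $q=u\delta^n$, so that $q(S'\setminus B(r',\varepsilon))\subset N$.

\emph{The index $m$.} For each $i\le j$, continuity of $q^{-1}$ gives an open arc $R_i\ni r_i$ in $S_i$ with $|q^{-1}R_i|<\varepsilon$. Choose $m\in I$ so large that $g_m(S_i\setminus R_i)\subset B(a_i,\varepsilon)$ for all $i\le j$.

The element $p=g_mq$ satisfies
\[
p\bigl(S'\setminus B(r',\varepsilon)\bigr)\subset g_mN,\qquad p\bigl(S_i\setminus q^{-1}R_i\bigr)=g_m(S_i\setminus R_i)\subset B(a_i,\varepsilon)\quad(i\le j).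
\]
So on each of $S_1,\dots,S_{j+1}$ it maps the complement of an arc of length at most $2\varepsilon$ into an arc of length at most $2\varepsilon$. Doing this for $\varepsilon=1/l$, $l\ge3$, we get elements $p_l$ and arcs $D_{i,l},E_{i,l}\subset S_i$ of length at most $2/l$ with $p_l(S_i\setminus D_{i,l})\subset E_{i,l}$. Pass to a subsequence along which, for each $i\le j+1$, the midpoints of $D_{i,l}$ and of $E_{i,l}$ converge, to $\hat r_i$ and $\hat a_i$. A compact set $K\subset S_i\setminus\{\hat r_i\}$ is disjoint from $D_{i,l}$ for large $l$, so $p_l(K)\subset E_{i,l}$, and these arcs shrink to $\hat a_i$. The subsequence is contracting on $S_1,\dots,S_{j+1}$.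
\end{proof}

The limit points $\hat a_i$ and $\hat r_i$ come from a compactness argument and may coincide, which is why the definition allows this. Nothing below requires them to be distinct.

\section{The common element}\label{sec:proofA}

From now on $(g_n)$ is a sequence as in Proposition~\ref{prop:contract}, with points $a_i,r_i\in S_i$. We need elements of $G_0$ that move a given point on each circle, that is, elements outside a union of $k$ stabilizers. For $k\le2$ it is enough that the stabilizers are proper, since no group is a union of two proper subgroups. The group $(\mathbb{Z}/2)^2$ is a union of three, so in general we use infinite index and Neumann's lemma. The extra set $E$ in the statement is needed only for Theorem~\ref{thm:B}.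

\begin{lemma}\label{lem:avoid}
Let $z_i,z_i'\in S_i$ for $i=1,\dots,k$, and let $E\subset G_0$ be a subset such that finitely many left translates of $E$ cover $G_0$ (for instance $E=G_0$). Then there is $g\in E$ with $gz_i\neq z_i'$ for all $i$.
\end{lemma}

\begin{proof}
The set $Z_i=\{g\in G_0:gz_i=z_i'\}$ is empty or a left coset of the stabilizer of $z_i$, which has infinite index by Lemma~\ref{lem:infinite}. If $E\subset\bigcup_iZ_i$ and $G_0=\bigcup_te_tE$, then $G_0=\bigcup_{t,i}e_tZ_i$ is a finite union of left cosets of subgroups of infinite index, contradicting (F4).
\end{proof}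

The next proposition constructs the common element and records where its fixed points are.

\begin{proposition}\label{prop:construct}
Let $b,b'\in G_0$ satisfy $ba_i\neq b'a_i$ for all $i$, and let $O_i,O_i'\subset S_i$ be neighborhoods of $ba_i$ and $b'a_i$. There is a commutator $\gamma\neq1$ of two elements of $G_0$ that has a fixed point in every $\Lambda_i$ and whose attractor and repeller on $S_i$ lie in $O_i$ and $O_i'$ respectively.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:avoid} there is $c\in G_0$ with $cr_i\neq r_i$ for all $i$. By continuity there are closed arcs $R_i,A_i\subset S_i$, containing $r_i$ and $a_i$ in their interiors, with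
\[
cR_i\cap R_i=\emptyset,\qquad bA_i\cap b'A_i=\emptyset,\qquad bA_i\subset O_i,\qquad b'A_i\subset O_i' .
\]
For $n$ large, $g=g_n$ satisfies $g(S_i\setminus R_i)\subset A_i$ for all $i$, equivalently $S_i\setminus A_i\subset gR_i$. Put $e=gcg^{-1}$. Then
\[
e(S_i\setminus A_i)\cap(S_i\setminus A_i)\subset gcR_i\cap gR_i=g(cR_i\cap R_i)=\emptyset .
\]
Let $u=beb^{-1}$, $v=b'eb'^{-1}$ and $\gamma=uvu^{-1}v^{-1}$. Applying $b$ and $b'$ to the last display shows that $u$ throws $S_i\setminus bA_i$ off itself and $v$ throws $S_i\setminus b'A_i$ off itself. Fix $i$ and apply Lemma~\ref{lem:comm} with $A=bA_i$, $B=b'A_i$, and with $f_u,f_v$ the actions of $u,v$ on $\Lambda_i$, so that $w$ is the action of $\gamma$. By part (c), $\gamma\neq1$ and $\gamma$ has fixed points in $U_0$ and $V_0$.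

By Proposition~\ref{prop:dictionary}, $\gamma$ has exactly two fixed points on $S_i$, so one is in $A$ and the other in $B$. Let $z\in U_0$ be fixed by $w$ and let $U_0<x<V_0$. Then $z<w(x)<x$ and $w(x)\in U_0$ by part (a), so the sequence $w^n(x)$, $n\ge1$, decreases and stays in $[z,w(x)]\subset U_0$. Since the class of $x$ in $S_i$ is not fixed, its iterates converge to the attractor, which therefore lies in $A\subset O_i$. The repeller is the other fixed point and lies in $B\subset O_i'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:avoid} there is $b'\in G_0$ with $b'a_i\neq a_i$ for all $i$. Apply Proposition~\ref{prop:construct} with $b=1$ and $O_i=O_i'=S_i$. The resulting $\gamma\ne1$ is a commutator of two elements of $G_0$, which has index at most $2^k$, and it fixes a point of every $\Lambda_i$. By Proposition~\ref{prop:dictionary}, $\gamma$ and $\gamma^{-1}$ represent periodic orbits of every $\phi^i$.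
\end{proof}

Being a commutator, $\gamma$ is trivial in $H_1(M;\mathbb{Z})$, so the periodic orbits found here, traversed the appropriate number of times, are null-homologous.

\section{Minimality and density}\label{sec:density}

By Lemma~\ref{lem:T}, an orbit $(x,y)$ of $\phi^i$ is fixed by $\gamma$ as soon as $y$ and $x+1$ are. To make a periodic orbit pass through a given open set, it is therefore enough to place the attractor and the repeller of $\gamma$ in prescribed arcs of $S_i$. Proposition~\ref{prop:construct} places them near two points of the orbit $G_0a_i$, so we need this orbit to be dense. The reason it is dense is that the flow expands any unstable arc until it crosses almost all of its leaf, which in $\Lambda_i$ is almost a full period.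

\begin{lemma}\label{lem:minimal}
The action of $G_0$ on each $S_i$ is minimal: the only closed invariant subsets are $\emptyset$ and $S_i$.
\end{lemma}

\begin{proof}
Drop the index $i$. Let $K\subsetneq S$ be closed, nonempty and invariant. By Lemma~\ref{lem:infinite}, $K$ contains two distinct points. Every component of $S\setminus K$ lies in one of the two arcs that they bound, so there is $\eta>0$ such that every component has length at most $2-\eta$. Let $I=(y_1,y_2)\subset\Lambda$ be a lift of one component. For $h\in G_0$ the interval $hI$ is again a lift of a component, so $|hI|\le2-\eta$. We shall find $h$ with $|hI|>2-\eta$.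

Let $Y\colon\widetilde M\to\Lambda$ be the $y$-coordinate of the orbit through a point. It is continuous and flow-invariant, and $Y(hp)=h(Y(p))$ for $h\in G_0$. If the orbit of $p$ has first coordinate $x$, then by Lemma~\ref{lem:section} the restriction of $Y$ to the line $W^{uu}(p)$ is a continuous bijection onto $(x-1,x+1)$, hence a homeomorphism.

Let $x_0=(y_1+y_2)/2$, so that $[y_1,y_2]\subset(x_0-1,x_0+1)$, and let $q$ be a point on the orbit $(x_0,x_0)$. Let $D\subset W^{uu}(q)$ be the compact arc with $Y(D)=[y_1,y_2]$; it has $q$ in its interior, and $Y$ maps its interior onto $I$. For an end $e$ of $D$, (F2) applied to $\phi_tq$ and $\phi_te$ gives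
\[
d_{uu}(\phi_tq,\phi_te)\ge C^{-1}\lambda^{-t}d_{uu}(q,e)\longrightarrow\infty\qquad(t\to+\infty).
\]
Since $G_0$ has finite index in $G$, it acts cocompactly on $\widetilde M$. So there are $t_n\to\infty$ and $h_n\in G_0$ such that $p_n=h_n\phi_{t_n}q$ converges to a point $p$. Since $Y$ maps $W^{uu}(p)$ homeomorphically onto an interval of length $2$, there is $R$ such that the two points $e_\pm\in W^{uu}(p)$ at leafwise distance $R$ from $p$ satisfy $|Y(e_+)-Y(e_-)|>2-\eta$. By the continuity in (F2), the two points $e_\pm^n\in W^{uu}(p_n)$ at leafwise distance $R$ from $p_n$, suitably labeled, converge to $e_\pm$, so $|Y(e^n_+)-Y(e^n_-)|>2-\eta$ for large $n$. For large $n$ the ends of the arc $h_n\phi_{t_n}D\ni p_n$ are at leafwise distance greater than $R$ from $p_n$, so $e^n_\pm$ lie in the interior of this arc and $Y(e^n_\pm)\in h_nI$. Hence $|h_nI|>2-\eta$, a contradiction.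
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $i$ and a nonempty open set $W\subset M$. Let $W'$ be the projection to the orbit space $\Omega$ of $\phi^i$ of the preimage of $W$ in $\widetilde M$; it is open by (F1). Choose $(x^*,y^*)\in W'$ and $\varepsilon\in(0,1)$ such that $W'$ contains every $(x,y)\in\mathbb{R}^2$ with $|x-x^*|<\varepsilon$ and $|y-y^*|<\varepsilon$. Let $P,Q\subset S_i$ be the open arcs of radius $\varepsilon$ about the classes of $y^*$ and $x^*+1$.

By Lemma~\ref{lem:minimal} the orbit of $a_i$ is dense, so there is $b\in G_0$ with $ba_i\in P$. We need $b'$ with $b'a_i\in Q$ that also satisfies $b'a_j\ne ba_j$ on every circle. Let $E=\{g\in G_0:ga_i\in Q\}$. The complement of $\bigcup_{g\in G_0}gQ$ is closed, invariant and not all of $S_i$, so it is empty, and by compactness $S_i=e_1Q\cup\dots\cup e_mQ$ for some $e_t\in G_0$. For $g\in G_0$ pick $t$ with $ga_i\in e_tQ$; then $e_t^{-1}g\in E$. So $G_0=\bigcup_te_tE$, and Lemma~\ref{lem:avoid} gives $b'\in E$ with $b'a_j\neq ba_j$ for all $j$.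

Apply Proposition~\ref{prop:construct} with $O_i=P$, $O'_i=Q$ and $O_j=O_j'=S_j$ for $j\neq i$. The element $\gamma$ obtained has all the properties in Theorem~\ref{thm:A}, by Proposition~\ref{prop:dictionary}, and on $S_i$ its attractor is in $P$ and its repeller in $Q$. Choose lifts $y$ of the attractor and $\rho$ of the repeller with $|y-y^*|<\varepsilon$ and $|\rho-(x^*+1)|<\varepsilon$, and put $x=\rho-1$. Then $(x,y)\in W'$. Both $y$ and $x+1$ are fixed by $\gamma$ (Proposition~\ref{prop:dictionary}), so $\gamma$ fixes the orbit $(x,y)$ by Lemma~\ref{lem:T}. Since $y$ is the attractor, the sign rule in Proposition~\ref{prop:dictionary} shows that $\gamma$ translates this orbit forward. By Lemma~\ref{lem:rep} its projection is a closed orbit of $\phi^i$ that, traversed some number of times, represents $\gamma$, and it meets $W$ because $(x,y)\in W'$.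
\end{proof}

\section{Subgroups of periodic classes, and suspensions}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Define $G_0$ using the single flow, so that $[G:G_0]\le2$, and let $H_0=H\cap G_0$. By Proposition~\ref{prop:dictionary}, each $h\in H_0\setminus\{1\}$ fixes a point of $\Lambda$, and we saw after the proof of that proposition that then $|h(y)-y|<2$ for all $y$. Hence $m=\sup_{h\in H_0}h(0)$ is finite. Increasing homeomorphisms preserve suprema, so $h'(m)=\sup_{h\in H_0}h'h(0)=m$ for all $h'\in H_0$. Thus $H_0$ stabilizes the leaf $m$, and it is trivial or infinite cyclic by Lemma~\ref{lem:stab}.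

It remains to pass from $H_0$ to $H$, which is torsion-free and contains $H_0$ as a normal subgroup of index at most $2$. If $H=H_0$ we are done. Otherwise let $\sigma\in H\setminus H_0$. Then $1\neq\sigma^2\in H_0$, so $H_0=\langle\beta\rangle$ is infinite cyclic and $\sigma^2=\beta^l$ with $l\neq0$. We have $\sigma\beta\sigma^{-1}=\beta^{\pm1}$, and $\sigma$ commutes with $\sigma^2=\beta^l$, so $\beta^{\pm l}=\beta^l$ and the sign is $+$. Thus $H=\langle\beta,\sigma\rangle$ is a finitely generated torsion-free abelian group containing $\mathbb{Z}$ with finite index, so $H\cong\mathbb{Z}$.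
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
The suspension of $f\colon T^2\to T^2$ is the flow $\phi_s(v,t)=(v,t+s)$ on the quotient $M$ of $T^2\times\mathbb{R}$ by $(v,t+1)\sim(f(v),t)$. The coordinate $t$ defines a fibration $\pi\colon M\to\mathbb{R}/\mathbb{Z}$ and a homomorphism $\pi_*\colon G\to\mathbb{Z}$, which is constant on conjugacy classes. A closed orbit of $\phi_t$ traversed for a total time $s>0$ projects to a loop of degree $s$, and a closed orbit of $\phi_{-t}$ traversed for time $s$ projects to a loop of degree $-s$. An element $\gamma$ representing periodic orbits of both flows would have $\pi_*(\gamma)>0$ and $\pi_*(\gamma)<0$.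

To see that this rules out Theorem~\ref{thm:A} for $\mathbb{R}$-covered flows, let $f$ be induced by a matrix $F\in\mathrm{GL}_2(\mathbb{Z})$ with real eigenvalues of moduli less than and greater than $1$, and eigenlines $\ell^s$ and $\ell^u$. The directions $\ell^s,\ell^u$ in the fibers $T^2\times\{t\}$ define line fields $E^s,E^u$ on $M$ invariant under the flow, and $D\phi_n$ acts on $T^2\times\{0\}$ as $F^n$, so $\phi_t$ is Anosov; so is $\phi_{-t}$, with the two line fields exchanged. The universal cover is $\mathbb{R}^2\times\mathbb{R}$ with the vertical flow, and the lifted weak stable leaves are the products with $\mathbb{R}$ of the lines parallel to $\ell^s$ for $\phi_t$ and to $\ell^u$ for $\phi_{-t}$. The leaf spaces $\mathbb{R}^2/\ell^s$ and $\mathbb{R}^2/\ell^u$ are lines, so both flows are $\mathbb{R}$-covered.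
\end{proof}

There is no conflict with Theorem~\ref{thm:A}, because suspensions are not skewed: if one were, the case $k=1$ would give $\gamma$ with $\pi_*(\gamma)>0$ and $\pi_*(\gamma^{-1})>0$. In the linear example the orbit space is a plane with two foliations by parallel lines. An element that translates an orbit forward contracts the unstable leaf of that orbit, as in the proof of Proposition~\ref{prop:dictionary}, but now this leaf meets every stable leaf. So the element contracts the whole stable leaf space to a single fixed point, and there is no room for the repelling fixed point and the second orbit $o'$ that the strip provides.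

\begin{thebibliography}{9}

\bibitem{Barbot}
Barbot, Ergodic Theory Dynam. Systems \textbf{15} (1995).

\bibitem{Fenley}
Fenley, Ann. of Math. \textbf{139} (1994).

\bibitem{Neumann}
B.~H.~Neumann, J. London Math. Soc. \textbf{29} (1954).

\bibitem{Potrie}
Rafael Potrie, \emph{Anosov flows in dimension 3: an outside look}, arXiv:2410.06637 (2024).

\end{thebibliography}
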